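\title{Erased-graph processes whose filtrations are not of product-type}

\begin{abstract}
An erased-graph process is a sequence of random graphs $G_n$ on $\{1,\dots,n\}$ in which $G_{n-1}$ arises from $G_n$ by erasing a uniformly chosen node. For the analogous processes of words, a trivial tail $\sigma$-field implies that the backward filtration is generated by a sequence of independent random variables. We show that this fails for graphs: the erased-graph process of the Erd\H{o}s--R\'enyi graph with edge probability $0<p<1$ is ergodic, but its backward filtration is not of product-type. More generally, an ergodic erased-graph process generates a product-type filtration if and only if it is random-free, if and only if the Shannon entropy of $G_n$ is $o(n^2)$. The main step is a lower bound for a step-by-step coupling distance between two independent copies of $G_N$. It is proved by a recursion for exponential moments from $q$ to $q^2$ nodes, along the lines of an affine plane.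
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Erased-graph processes}

Write $[n]=\{1,\dots,n\}$. All graphs are simple. For a graph $G$ on $[n]$ and $i\in[n]$, let $\operatorname{erase}(G,i)$ be the graph on $[n-1]$ obtained by removing node $i$ with all its edges and relabeling each node $j>i$ as $j-1$.

\begin{definition}\label{def:egp}
An \emph{erased-graph process} (EGP) is a process $(G_n,\eta_n)_{n\ge1}$ on a probability space $(\Omega,\mathcal A,P)$ such that for each $n$:
\begin{itemize}
\item[(i)] $G_n$ is a random graph on $[n]$;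
\item[(ii)] $\eta_n$ is uniform on $[n]$ and independent of $\mathcal F_n:=\sigma(G_k,\eta_{k+1}:k\ge n)$;
\item[(iii)] $G_n=\operatorname{erase}(G_{n+1},\eta_{n+1})$ almost surely.
\end{itemize}
The $\sigma$-fields $\mathcal F_1\supseteq\mathcal F_2\supseteq\cdots$ form the \emph{backward filtration} of the EGP. The EGP is \emph{ergodic} if $\mathcal F_\infty=\bigcap_n\mathcal F_n$ is $P$-trivial.
\end{definition}

Time runs downward, from $n=\infty$ to $n=1$, and $\mathcal F_n$ is what is known when the process has come down to $n$ nodes. Throughout, identities and inclusions between $\sigma$-fields are modulo null sets, and $\log$ is the natural logarithm.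

\begin{definition}\label{def:product}
A backward filtration $(\mathcal F_n)_{n\ge1}$ is \emph{of product-type} if there are independent random variables $(\eta^*_k)_{k\ge2}$ with $\mathcal F_n=\sigma(\eta^*_k:k>n)$ for every $n\ge1$.
\end{definition}

By Kolmogorov's zero--one law, an EGP with a product-type filtration is ergodic. The converse is a natural guess. By (iii), $\mathcal F_{n-1}=\mathcal F_n\vee\sigma(\eta_n)$, and by (ii) the new variable $\eta_n$ is independent of $\mathcal F_n$. Hence
\[
\mathcal F_n=\mathcal F_N\vee\sigma(\eta_{n+1},\dots,\eta_N)\qquad\text{for all }N>n,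
\]
and in the ergodic case $\mathcal F_N$ decreases to a trivial $\sigma$-field. If all $G_n$ are empty, then $\eta_k^*=\eta_k$ works. In general it does not (Example~\ref{ex:clique}), but other choices of $\eta_k^*$ are allowed, and for words in place of graphs the guess is correct. Let $A$ be a Borel space, that is, a measurable space isomorphic to a Borel subset of $[0,1]$. A \emph{general erased-word process} over $A$ is a process $(\mathbf w_n,\eta_n)_{n\ge1}$ with $\mathbf w_n\in A^n$, with $\eta_n$ uniform on $[n]$ and independent of $\sigma(\mathbf w_k,\eta_{k+1}:k\ge n)$, and with $\mathbf w_n$ obtained from $\mathbf w_{n+1}$ by erasing its $\eta_{n+1}$-th letter. Its backward filtration and ergodicity are defined as above.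

\begin{theorem}[Gerstenberg \cite{Gerstenberg}]\label{thm:words}
The backward filtration of an ergodic general erased-word process over a Borel space is of product-type.
\end{theorem}

The question we answer comes from \cite{Gerstenberg}: \emph{is the backward filtration of every ergodic EGP of product-type?} The answer is no, and we determine exactly when it is yes.

\subsection{Processes sampled from a kernel}

EGPs are in one-to-one correspondence with jointly exchangeable pairs of a random graph on $\mathbb N$ and a random linear order on $\mathbb N$ \cite{Gerstenberg}. The following construction produces such pairs. Let $W:[0,1]^2\to[0,1]$ be symmetric and measurable, and let $g:[0,1]\to[0,1]$ be measurable with $g(\xi)$ uniform when $\xi$ is uniform. On the canonical product space let $\xi_i$ $(i\in\mathbb N)$ and $\xi_{\{i,j\}}$ $(i\ne j)$ be i.i.d.\ uniform on $[0,1]$. We call $i\in\mathbb N$ a \emph{label}, $\xi_i$ its \emph{type} and $u_i=g(\xi_i)$ its \emph{position}; the positions are almost surely distinct. Let $\Gamma$ be the graph on $\mathbb N$ in which $i\sim j$ iff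 $\xi_{\{i,j\}}\le W(\xi_i,\xi_j)$. Let $G_n$ be the graph on $[n]$ in which $a,b$ are adjacent iff the labels with the $a$-th and the $b$-th smallest position among $u_1,\dots,u_n$ are adjacent in $\Gamma$, and let $\eta_n$ be the rank of $u_n$ among $u_1,\dots,u_n$. We call $(G_n,\eta_n)_{n\ge1}$ the \emph{$(g,W)$-EGP}; Lemma~\ref{lem:gW} shows that it is an ergodic EGP. The \emph{Erd\H{o}s--R\'enyi EGP} with parameter $p$ is the case $g=\mathrm{id}$, $W\equiv p$; there the edges of $G_n$ are independent and present with probability $p$.

\subsection{A step-by-step coupling distance}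

To detect the failure of product-type we ask whether two independent copies of $G_N$ can be erased simultaneously so that they end in the same graph on $m$ nodes. Let $\mathcal C_k$ be the set of nonnegative matrices $\gamma=(\gamma(i,j))_{i,j\in[k]}$ whose row sums and column sums all equal $1/k$; these are the couplings of two uniform variables on $[k]$. Fix $m\ge1$. For graphs $G,G'$ on $[m]$ put $d^{(m)}_m(G,G')=\mathbf 1[G\ne G']$, and for graphs $G,G'$ on $[k]$, $k>m$, put
\begin{equation}\label{eq:d}
d^{(m)}_k(G,G')=\min_{\gamma\in\mathcal C_k}\ \sum_{i,j\in[k]}\gamma(i,j)\,d^{(m)}_{k-1}\big(\operatorname{erase}(G,i),\operatorname{erase}(G',j)\big).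
\end{equation}
The values lie in $[0,1]$. In words: at each step we may couple the two erased nodes as we like, knowing the two current graphs, but each of them must be uniform given all that has happened so far, and \eqref{eq:d} computes backward the smallest probability of ending with different graphs on $[m]$. For an EGP let $G'_N$ be an independent copy of $G_N$ and
\[
\Delta_m=\lim_{N\to\infty}E\,d_N^{(m)}(G_N,G'_N).
\]
By Lemma~\ref{lem:mono} the limit exists and $\Delta_m$ is nondecreasing in $m$.

\subsection{Results}

\begin{theorem}\label{thm:A}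
For $0<p<1$ the Erd\H{o}s--R\'enyi EGP is ergodic, $\lim_m\Delta_m=1$, and its backward filtration is not of product-type. For $p=\frac12$, $\Delta_{64}\ge 3/4$.
\end{theorem}

For the classification we need a weakening of product-type in which the independent variables may carry more information than the EGP.

\begin{definition}\label{def:imm}
The filtration $(\mathcal F_n)$ of an EGP is \emph{immersible in product-type} if, on some probability space carrying a copy of the EGP, there are independent real random variables $(\eta^*_k)_{k\ge2}$ such that, with $\mathcal G_n=\sigma(\eta^*_k:k>n)$, we have $\mathcal F_n\subseteq\mathcal G_n$ and $\eta_n$ is independent of $\mathcal G_n$ for all $n$.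
\end{definition}

Let $H(V)=-\sum_vP(V=v)\log P(V=v)$ denote the Shannon entropy of a finite-valued random variable $V$.

\begin{theorem}\label{thm:B}
Every ergodic EGP is equal in law to a $(g,W)$-EGP. For an ergodic EGP the following are equivalent:
\begin{itemize}
\item[(a)] $(\mathcal F_n)$ is of product-type;
\item[(b)] $(\mathcal F_n)$ is immersible in product-type;
\item[(c)] $\Delta_m=0$ for all $m$;
\item[(d)] the EGP is \emph{random-free}: $W\in\{0,1\}$ almost everywhere, for one (equivalently, every) representing pair $(g,W)$;
\item[(e)] $H(G_n)=o(n^2)$.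
\end{itemize}
If these conditions fail, then $\lim_m\Delta_m=1$; there is no intermediate case.
\end{theorem}

\begin{example}\label{ex:clique}
Let $g(x)=2x\bmod 1$ and $W(x,y)=\mathbf 1[x<\frac12,\,y<\frac12]$. For uniform $\xi$, the variable $g(\xi)$ is uniform and independent of $\{\xi<\frac12\}$. So $G_n$ is a clique on a random set that contains each node independently with probability $\frac12$, together with isolated nodes. The $\eta_k$ are functions of the positions, while $G_2$ is an edge iff $\xi_1,\xi_2<\frac12$. Thus $G_2$ is not constant and is independent of $(\eta_k)_{k\ge2}$, and $\eta^*_k=\eta_k$ does not generate the filtration. The same is true of the Erd\H{o}s--R\'enyi EGP, where $G_2$ is a function of $\xi_{\{1,2\}}$. By Theorem~\ref{thm:B} the first filtration is nevertheless of product-type and the second is not. The difference is that the randomness of the clique sits in the $n$ nodes, so that $H(G_n)\le n\log2$, while that of the Erd\H{o}s--R\'enyi graph sits in the $\binom n2$ pairs.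
\end{example}

Section~\ref{sec:prelim} collects basic facts. Section~\ref{sec:dist} shows that product-type forces $\Delta_m=0$, and Section~\ref{sec:lower} proves the lower bound on $\Delta_m$ and Theorem~\ref{thm:A}. The only outside input there is the existence of affine planes of prime-power order. Sections~\ref{sec:rep} and~\ref{sec:vershik} prove Theorem~\ref{thm:B}, using in addition the Aldous--Hoover theorem, the Birkhoff--von Neumann theorem and, only for the step from (d) to (b), Theorem~\ref{thm:words}.

\section{Innovations and sampled processes}\label{sec:prelim}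

The variables $\eta_k^*$ in Definition~\ref{def:product} may be taken real-valued when $\mathcal F_1$ is countably generated, as it is for EGPs and for word processes over $[0,1]$. Indeed $L^1(\mathcal F_1)$ is then separable, hence so is $L^1(\sigma(\eta_k^*))$; so $\sigma(\eta^*_k)$ is generated by countably many events $B_1,B_2,\dots$, and therefore by the single variable $\sum_i3^{-i}\mathbf 1_{B_i}$. In particular, product-type implies immersibility, with $\mathcal G_n=\mathcal F_n$.

Fix an EGP and write $Z_n=(G_k,\eta_{k+1})_{k\ge n}$, so that $\mathcal F_n=\sigma(Z_n)$. For $m\le N$ let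
\[
T_{m,N}=[N]\times[N-1]\times\dots\times[m+1],
\]
with points $(t_N,\dots,t_{m+1})$; the set $T_{m,m}$ is a single point. An \emph{innovation at step $k$} is a variable $\tilde\eta_k=\pi_k(\eta_k)$, where $\pi_k$ is an $\mathcal F_k$-measurable random permutation of $[k]$. The variable $\eta_k$ itself is an innovation.

\begin{lemma}\label{lem:innov}
Let $m\le N$, let $\tilde\eta_{m+1},\dots,\tilde\eta_N$ be innovations and $\tilde\eta=(\tilde\eta_N,\dots,\tilde\eta_{m+1})$.
\begin{itemize}
\item[(1)] $\tilde\eta$ is uniform on $T_{m,N}$ and independent of $\mathcal F_N$, and $\mathcal F_m=\mathcal F_N\vee\sigma(\tilde\eta)$.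
\item[(2)] If $X$ is $\mathcal F_m$-measurable with values in a finite set $E$, there is an $\mathcal F_N$-measurable random function $\Phi:T_{m,N}\to E$ with $X=\Phi(\tilde\eta)$ a.s., and $\Phi$ is a.s.\ unique.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Consider one step $k$. Since $\pi_k$ is $\mathcal F_k$-measurable and $\eta_k$ is uniform and independent of $\mathcal F_k$, we have $P(\tilde\eta_k=i\mid\mathcal F_k)=P(\eta_k=\pi_k^{-1}(i)\mid\mathcal F_k)=1/k$. Since $\eta_k=\pi_k^{-1}(\tilde\eta_k)$, we have $\mathcal F_{k-1}=\mathcal F_k\vee\sigma(\eta_k)=\mathcal F_k\vee\sigma(\tilde\eta_k)$. Iterating gives the identity of $\sigma$-fields. For $C\in\mathcal F_N$ and $t\in T_{m,N}$, the event $C\cap\{\tilde\eta_j=t_j,\ k<j\le N\}$ lies in $\mathcal F_k$, so intersecting it with $\{\tilde\eta_k=t_k\}$ multiplies its probability by $1/k$. Hence $P(C,\tilde\eta=t)=P(C)/|T_{m,N}|$.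

(2) By (1), $X=F(Z_N,\tilde\eta)$ a.s.\ for a measurable $F$; put $\Phi=F(Z_N,\cdot)$. If $\Phi'$ is another such function, then (1) gives $0=P(\Phi(\tilde\eta)\ne\Phi'(\tilde\eta))\ge P(\Phi\ne\Phi')/|T_{m,N}|$.
\end{proof}

For a $(g,W)$-EGP let $\Xi_n\in[0,1]^n$ be the \emph{type word}: the types $\xi_1,\dots,\xi_n$ listed by increasing position.

\begin{lemma}\label{lem:gW}
Every $(g,W)$-EGP is an ergodic EGP, and $(\Xi_n,\eta_n)_{n\ge1}$ is an ergodic general erased-word process over $[0,1]$.
\end{lemma}

\begin{proof}
Remove from the canonical space the null set on which two positions coincide. Among the labels $1,\dots,n+1$ sorted by position, label $n+1$ occupies place $\eta_{n+1}$, and removing it leaves the labels $1,\dots,n$ sorted by position. This gives the erasing rule for $G_n$ and for $\Xi_n$. Let $\mathcal H_n=\sigma(G_k,\Xi_k,\eta_{k+1}:k\ge n)$. It contains the $n$-th $\sigma$-field of both processes, so it suffices to show that $\eta_n$ is uniform and independent of $\mathcal H_n$ and that $\bigcap_n\mathcal H_n$ is trivial.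

A finite permutation $\pi$ of $\mathbb N$ acts on the canonical space by $\xi_i\mapsto\xi_{\pi(i)}$, $\xi_{\{i,j\}}\mapsto\xi_{\{\pi(i),\pi(j)\}}$, and this action preserves $P$. If $\pi$ moves only labels in $[n]$ and $k\ge n$, then $G_k$ and $\Xi_k$ are unchanged, because they are read off after sorting the labels $1,\dots,k$, and so is $\eta_{k+1}=1+\#\{i\le k:u_i<u_{k+1}\}$. So every event in $\mathcal H_n$ is invariant under such $\pi$. For $C\in\mathcal H_n$ and $r\in[n]$, the probability that $C$ occurs and $u_j$ has rank $r$ among $u_1,\dots,u_n$ is therefore the same for all $j\in[n]$. These $n$ probabilities add up to $P(C)$, and the one for $j=n$ is $P(C,\eta_n=r)$. Hence $P(C,\eta_n=r)=P(C)/n$.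

Let $B\in\bigcap_n\mathcal H_n$ and $\varepsilon>0$. Then $B$ is invariant under all finite permutations. Choose $k$ and an event $B'$ depending only on the $\xi_i,\xi_{\{i,j\}}$ with $i,j\le k$ such that $P(B\triangle B')\le\varepsilon$. Let $B''$ be the image of $B'$ under the permutation exchanging $i$ and $i+k$ for all $i\le k$. Then $P(B\triangle B'')\le\varepsilon$ by invariance, and $B''$ depends only on variables with indices in $\{k+1,\dots,2k\}$, so it is independent of $B'$. Thus $P(B'\cap B'')=P(B')P(B'')$, and $\varepsilon\to0$ gives $P(B)=P(B)^2$.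
\end{proof}

\section{Product-type forces the distances to vanish}\label{sec:dist}

\begin{lemma}\label{lem:mono}
For every EGP, $E\,d^{(m)}_N(G_N,G'_N)$ is nonincreasing in $N\ge m$. Moreover $d_N^{(m)}\le d_N^{(m+1)}$ for $N\ge m+1$, so $\Delta_m\le\Delta_{m+1}$.
\end{lemma}

\begin{proof}
Take two independent copies of the EGP. The pair $(\eta_{N+1},\eta'_{N+1})$ is uniform on $[N+1]^2$ and independent of $(G_{N+1},G'_{N+1})$. Using the constant matrix $\gamma\equiv(N+1)^{-2}$ in \eqref{eq:d} gives
\[
d^{(m)}_{N+1}(G_{N+1},G'_{N+1})\le E\big[d^{(m)}_N(G_N,G'_N)\,\big|\,G_{N+1},G'_{N+1}\big],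
\]
and the first claim follows by taking expectations. If $G=G'$ on $[m+1]$, the diagonal coupling gives $d^{(m)}_{m+1}(G,G')=0$; so $d^{(m)}_{m+1}\le\mathbf 1[G\ne G']=d^{(m+1)}_{m+1}$. Both families obey the monotone recursion \eqref{eq:d}, so the inequality persists for $N>m+1$.
\end{proof}

\begin{example}[four nodes]\label{ex:four}
Let $m=2$ and let $e(G)$ be the number of edges of $G$. For $G$ on $[3]$, erasing a node leaves the opposite pair, so exactly $e(G)$ of the three erasures leave an edge. If $e(G)\ge e(G')$, every coupling disagrees with probability at least $(e(G)-e(G'))/3$, and a bijection that matches each node of $G'$ leaving an edge with a node of $G$ leaving an edge attains this. So $d_3^{(2)}(G,G')=|e(G)-e(G')|/3$.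

On $[4]$ let $G$ have edges $\{1,2\},\{3,4\}$ and let $G'$ have edges $\{1,2\},\{2,3\}$. Every erasure in $G$ leaves one edge, while erasing node $1,2,3,4$ in $G'$ leaves $1,0,1,2$ edges. Every coupling has the same cost, and
\[
d_4^{(2)}(G,G')=\tfrac14\cdot\tfrac{0+1+0+1}3=\tfrac16 .
\]
Yet after two uniform erasures each graph ends as an edge with probability $\frac13$, so the two-step erasure paths can be coupled as a whole to agree always. Such a coupling is not admissible in \eqref{eq:d}: when the first erasure in $G'$ removes node $2$, no edge is left there, and the second erasure in $G$ would have to avoid one of the three remaining nodes.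
\end{example}

The example shows the only possible obstruction. For an ergodic EGP, backward martingale convergence gives $P(G_m=K\mid\mathcal F_N)\to P(G_m=K)$ a.s.\ for each graph $K$ on $[m]$. So for two independent copies the conditional laws of $G_m$ and $G'_m$ given $G_N$ and $G_N'$ become close in total variation, and couplings of the whole erasure paths make $G_m=G'_m$ with probability tending to one. A positive $\Delta_m$ can come only from the requirement of uniformity at every step.

In Section~\ref{sec:vershik} we must couple variables other than $G_m$, so we extend \eqref{eq:d}. Fix $m$ and a finite set $E$. For $\Phi:T_{m,k}\to E$ and $i\in[k]$, $\Phi(i,\cdot)$ is a function on $T_{m,k-1}$. For constants $\Phi,\Phi'$ on $T_{m,m}$ put $D_m(\Phi,\Phi')=\mathbf 1[\Phi\ne\Phi']$, and for $\Phi,\Phi':T_{m,k}\to E$, $k>m$, put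
\begin{equation}\label{eq:D}
D_k(\Phi,\Phi')=\min_{\gamma\in\mathcal C_k}\sum_{i,j\in[k]}\gamma(i,j)\,D_{k-1}\big(\Phi(i,\cdot),\Phi'(j,\cdot)\big).
\end{equation}
For an $E$-valued $\mathcal F_m$-measurable $X$ and $N\ge m$ let $\Phi_N$ be the $\mathcal F_N$-measurable function with $X=\Phi_N(\eta_N,\dots,\eta_{m+1})$ from Lemma~\ref{lem:innov}. For a graph $G$ on $[N]$ let $\Phi^G(t_N,\dots,t_{m+1})$ be the graph on $[m]$ obtained by erasing $t_N$, then $t_{N-1}$, and so on. Since $\Phi^G(i,\cdot)=\Phi^{\operatorname{erase}(G,i)}$, induction gives $D_N(\Phi^G,\Phi^{G'})=d_N^{(m)}(G,G')$. For $X=G_m$ we have $\Phi_N=\Phi^{G_N}$.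

\begin{proposition}\label{prop:vanish}
Suppose $(\mathcal F_n)$ is immersible in product-type. Then for every $m$ and every finite-valued $\mathcal F_m$-measurable $X$, we have $E\,D_N(\Phi_N,\Phi'_N)\to0$ as $N\to\infty$, where $\Phi'_N$ is an independent copy of $\Phi_N$. In particular $\Delta_m=0$ for all $m$.
\end{proposition}

The idea is that $X$ is nearly a function of finitely many $\eta^*_k$, say those with $k\le N$. Drive two copies of the process by independent variables for $k>N$ and by the same variables for $k\le N$. The copies start independently at level $N$ and end with nearly the same $X$. What must be checked is that this coupling is admissible at every step.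

\begin{proof}
The variable $X$ is a.s.\ a function of $Z_m$. The same function defines $X$ on the copy of the EGP in Definition~\ref{def:imm}, and the law of $\Phi_N$ is the same there. We work on that copy and write $\eta^*_{>k}=(\eta^*_j)_{j>k}$.

Let $\varepsilon>0$. As $X$ is $\mathcal G_m$-measurable, martingale convergence gives $P(X=e\mid\eta^*_{m+1},\dots,\eta^*_N)\to\mathbf 1[X=e]$ a.s.\ for each $e\in E$. Let $\chi(\eta^*_{m+1},\dots,\eta^*_N)$ be a value $e$ maximizing this conditional probability. Then $P(X\ne\chi(\eta^*_{m+1},\dots,\eta^*_N))\le\varepsilon$ for all large $N$; fix such an $N$. Since $\mathcal F_n\subseteq\mathcal G_n$ and $\eta_k$ is $\mathcal F_{k-1}$-measurable, there are measurable maps with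
\[
X=a(\eta^*_{>m}),\qquad \Phi_N=b(\eta^*_{>N}),\qquad \eta_k=c_k(\eta_k^*,\eta^*_{>k})\quad(m<k\le N)\qquad\text{a.s.}
\]
Let $\beta_{k,i}(z)=P(c_k(\eta^*_k,z)=i)$. Since $\eta_k^*$ is independent of $\eta^*_{>k}$, we have $P(\eta_k=i\mid\mathcal G_k)=\beta_{k,i}(\eta^*_{>k})$. Here the second requirement of Definition~\ref{def:imm} enters: $\eta_k$ is uniform and independent of $\mathcal G_k$, so $\beta_{k,i}(\eta^*_{>k})=1/k$ a.s.

On a new space let $(\zeta_k)_{k>m}$ have the law of $\eta^*_{>m}$. Let $\zeta'_k=\zeta_k$ for $m<k\le N$, and let $(\zeta'_k)_{k>N}$ be a copy of $(\zeta_k)_{k>N}$ independent of all $\zeta_j$. Then $(\zeta'_k)_{k>m}$ also has the law of $\eta^*_{>m}$. Insert $\zeta$, respectively $\zeta'$, into $a,b,c_k$; call the results $X,\Phi_N,\eta_k$ again, respectively $X',\Phi_N',\eta_k'$. All almost sure relations above hold for both families, and $\Phi_N,\Phi'_N$ are independent with the right law. Let $\mathcal J_k=\sigma(\zeta_j,\zeta'_j:j>k)$. For $m<k\le N$ the variable $\zeta_k=\zeta_k'$ is independent of $\mathcal J_k$, so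
\[
P(\eta_k=i\mid\mathcal J_k)=\beta_{k,i}(\zeta_{>k})=\tfrac1k,\qquad P(\eta'_k=i\mid\mathcal J_k)=\beta_{k,i}(\zeta'_{>k})=\tfrac1k.
\]
Thus the conditional law of $(\eta_k,\eta_k')$ given $\mathcal J_k$ belongs to $\mathcal C_k$.

Put $\Phi_k=\Phi_N(\eta_N,\dots,\eta_{k+1},\cdot)$ for $m\le k\le N$, and define $\Phi'_k$ in the same way from the primed variables; both are $\mathcal J_k$-measurable. We show by induction on $k=m,\dots,N$ that $P(X\ne X'\mid\mathcal J_k)\ge D_k(\Phi_k,\Phi_k')$. For $k=m$ we have $\Phi_m=X$ and $\Phi'_m=X'$, and both sides equal $\mathbf 1[X\ne X']$. For $k>m$, since $\mathcal J_k\subseteq\mathcal J_{k-1}$ and $\Phi_{k-1}=\Phi_k(\eta_k,\cdot)$,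
\[
P(X\ne X'\mid\mathcal J_k)\ge E\big[D_{k-1}\big(\Phi_k(\eta_k,\cdot),\Phi'_k(\eta'_k,\cdot)\big)\,\big|\,\mathcal J_k\big]\ge D_k(\Phi_k,\Phi'_k),
\]
the last step by \eqref{eq:D}. Taking $k=N$ and expectations, $E\,D_N(\Phi_N,\Phi'_N)\le P(X\ne X')\le2\varepsilon$, because $X$ and $X'$ each differ from the same variable $\chi(\zeta_{m+1},\dots,\zeta_N)$ with probability at most $\varepsilon$.
\end{proof}

\section{The lower bound}\label{sec:lower}

For a graph $G$ on $[N]$ and $S\subseteq[N]$ let $G[S]$ be the induced subgraph on $S$, relabeled increasingly by $[|S|]$. If $s_1<\dots<s_k$ are the elements of $S$, then $\operatorname{erase}(G[S],i)=G[S\setminus\{s_i\}]$. For $x\in[0,1]^N$ let $x_S=(x_{s_1},\dots,x_{s_k})$.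

\subsection{Stopping at an intermediate level}

Whatever the coupling, the nodes of $G$ that survive to level $q$ form a uniform $q$-subset. About the surviving nodes of the other graph we assume the worst.

\begin{lemma}\label{lem:subset}
Let $m\le q\le N$, let $G,K$ be graphs on $[N]$, and for graphs $J$ on $[q]$ put $f(J)=\min_{S'\subseteq[N],\,|S'|=q}d^{(m)}_q(J,K[S'])$. Then
\[
d_N^{(m)}(G,K)\ \ge\ \binom Nq^{-1}\sum_{S\subseteq[N],\,|S|=q}f(G[S]).
\]
\end{lemma}

\begin{proof}
We prove by induction on $k=q,\dots,N$ that for all $k$-subsets $R,R'$ of $[N]$,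
\[
d^{(m)}_k(G[R],K[R'])\ge\binom kq^{-1}\sum_{S\subseteq R,\,|S|=q}f(G[S]).
\]
For $k=q$ this is the definition of $f$. For $k>q$ take an optimal $\gamma$ in \eqref{eq:d} and apply the induction hypothesis to each pair $R\setminus\{r\}$, $R'\setminus\{r'\}$. The resulting bound does not depend on $r'$, so only the uniform marginal of $\gamma$ matters:
\[
d^{(m)}_k(G[R],K[R'])\ge\frac1k\sum_{r\in R}\binom{k-1}q^{-1}\sum_{S\subseteq R\setminus\{r\},\,|S|=q}f(G[S]).
\]
Each $q$-subset $S\subseteq R$ occurs for $k-q$ values of $r$, and $\frac{k-q}k\binom{k-1}q^{-1}=\binom kq^{-1}$.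
\end{proof}

\begin{example}[one step, from $16$ to $256$ nodes]\label{ex:first}
Take the Erd\H{o}s--R\'enyi EGP with $p=\frac12$, and $q=m$ in Lemma~\ref{lem:subset}. Then $f(J)=0$ if $J$ is one of the at most $\binom Nm$ graphs $K[S']$, and $f(J)=1$ otherwise. Each $G_N[S]$ is uniform on the $2^{\binom m2}$ graphs on $[m]$. Hence, for every $K$,
\begin{equation}\label{eq:first}
E\,d_N^{(m)}(G_N,K)\ge1-\binom Nm2^{-\binom m2}.
\end{equation}
Recall $\binom Nq\le N^q/q!\le(eN/q)^q$. For $m=16$, $N=256$ we get $\binom{256}{16}\le(16e)^{16}<(2^{5.5})^{16}=2^{88}$, while $\binom{16}2=120$. So $E\,d^{(16)}_{256}(G_{256},G'_{256})\ge1-2^{-32}$: the second graph has far too few induced subgraphs on $16$ nodes to imitate a random one.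
\end{example}

The comparison in \eqref{eq:first} is between the freedom of the coupling, $\log\binom Nm$, and the randomness to be matched, $\binom m2\log 2$. For fixed $m$ and $N\to\infty$ the bound becomes void, as it must, since it uses nothing but the final sets. To use the step-by-step constraint we apply Lemma~\ref{lem:subset} repeatedly, from $q$ to $q^2$ nodes, where the freedom is only $\log\binom{q^2}q\le q(1+\log q)$.

Expectations cannot be iterated in this way, because lower bounds on $E\,d_q(J,K[S'])$ for each $S'$ say nothing about the expected minimum over very many $S'$. Exponential moments can: $e^{-\lambda\min_iV_i}\le\sum_ie^{-\lambda V_i}$, so taking a minimum over $R$ variables costs only $\log R$ on the logarithmic scale. For this cost to be negligible we need $\lambda$ of order $\binom q2$ at level $q$, and then of order $\binom{q^2}2$ at level $q^2$. An exponential moment of that strength at level $q^2$ is obtained from $\binom{q^2}2/\binom q2=q^2+q$ independent pieces of size $q$, that is, from a partition of the pairs of $[q^2]$ into $q^2+q$ complete graphs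 on $q$ nodes.

An affine plane gives this partition. Let $q$ be a prime power and $\mathbb F_q$ the field with $q$ elements. The \emph{lines} of $\mathbb F_q^2$ are the $q^2$ sets $\{(s,as+b):s\in\mathbb F_q\}$ and the $q$ sets $\{(c,t):t\in\mathbb F_q\}$. Each has $q$ points. Two distinct points $(s,t),(s',t')$ lie on exactly one line: if $s=s'$ only on the one with $c=s$, and otherwise only on the one with $a=(t-t')/(s-s')$, $b=t-as$. Identifying $\mathbb F_q^2$ with $[q^2]$, we obtain a family $\mathcal L$ of $q^2+q$ subsets of size $q$, any two of which share at most one point.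

\subsection{The recursion for exponential moments}

For a $(g,W)$-EGP put
\[
w(x,y)=-\log\max\big(W(x,y),1-W(x,y)\big)\in[0,\log2],\qquad\kappa=E\,w(\xi_1,\xi_2).
\]
The number $e^{-w(x,y)}$ is the probability of guessing an edge correctly when the types are known. We have $\kappa>0$ iff $W\notin\{0,1\}$ on a set of positive measure.

\begin{proposition}\label{prop:lower}
Consider a $(g,W)$-EGP with $\kappa>0$. Let $m\ge4$ be a power of $2$, let $q_j=m^{2^j}$ and $r_m=\sum_{j\ge0}\frac{2(1+\log q_j)}{q_j-1}$. Then
\[
\Delta_m\ \ge\ 1-\frac1\kappa\Big(\frac{\log2}{\sqrt{m-1}}+\frac{\log2}{\binom m2}+r_m\Big),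
\]
and for constant $W\equiv p$ the term $\frac{\log2}{\sqrt{m-1}}$ can be omitted. In particular $\lim_m\Delta_m=1$.
\end{proposition}

\begin{proof}
Fix $m$ and write $d_N=d_N^{(m)}$. The edges of $G_N$ are independent only when the types are given, so we condition on the type word. For $x\in[0,1]^N$ let $Q_x$ be the law of the random graph on $[N]$ with independent edges, $\{a,b\}$ being present with probability $W(x_a,x_b)$, and let $E_x$ denote expectation when $G$ has law $Q_x$. We use three facts.
\begin{itemize}
\item[(F1)] Given $\Xi_N=x$, the graph $G_N$ has law $Q_x$. This holds even given $\xi_1,\dots,\xi_N$, since distinct pairs use distinct variables $\xi_{\{i,j\}}$.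
\item[(F2)] Under $Q_x$, the graph $G[S]$ has law $Q_{x_S}$.
\item[(F3)] If $S$ is a uniform $q$-subset of $[N]$ independent of the types, then $(\Xi_N)_S$ has the law of $\Xi_q$. Indeed, given the types, the set of labels occupying the places in $S$ is a uniform $q$-subset of $[N]$, so it is independent of the types; and for a fixed set of $q$ labels, their types sorted by position have the law of $\Xi_q$.
\end{itemize}
For $N\ge m$ put
\[
\lambda_N=\kappa\binom N2,\qquad\Lambda_N(x)=-\log\max_KE_xe^{-\lambda_Nd_N(G,K)},\qquad M_N=E\,\Lambda_N(\Xi_N),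
\]
the maximum being over graphs $K$ on $[N]$. Note $0\le\Lambda_N\le\lambda_N$. We show that $M_N/\binom N2$ starts near $\kappa$ at $N=m$, loses little from $q$ to $q^2$, and bounds the expected distance from below.

\emph{Step 1: from $q$ to $q^2$.} Let $q\ge m$ be a prime power, $N=q^2$, and $\mathcal L$ the family of lines. Since $(q^2+q)\binom q2=\binom N2$, we have $\lambda_N=(q^2+q)\lambda_q$. Fix $x$ and $K$, and let $f$ be as in Lemma~\ref{lem:subset}. For each line $\ell$, as $\pi$ runs through the $N!$ permutations of $[N]$, the set $\pi(\ell)$ runs through all $q$-subsets equally often. So the average in Lemma~\ref{lem:subset} equals $\frac1{N!}\sum_\pi f(G[\pi(\ell)])$ for each $\ell$. Summing over the $q^2+q$ lines and multiplying by $\lambda_q$,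
\[
\lambda_Nd_N(G,K)\ge\frac1{N!}\sum_\pi\sum_{\ell\in\mathcal L}\lambda_qf(G[\pi(\ell)]).
\]
H\"older's inequality $E\prod_{i=1}^RV_i^{1/R}\le\prod_{i=1}^R(EV_i)^{1/R}$ for nonnegative $V_i$, with $R=N!$, gives
\[
E_xe^{-\lambda_Nd_N(G,K)}\le\prod_\pi\Big(E_x\prod_{\ell\in\mathcal L}e^{-\lambda_qf(G[\pi(\ell)])}\Big)^{1/N!}.
\]
For fixed $\pi$, the sets $\pi(\ell)$ pairwise share at most one node, so the graphs $G[\pi(\ell)]$ depend on disjoint sets of pairs and are independent under $Q_x$. The inner expectation is therefore a product over $\ell$. For each $q$-subset $S$, by (F2) and the definition of $\Lambda_q$,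
\[
E_xe^{-\lambda_qf(G[S])}\le\sum_{|S'|=q}E_xe^{-\lambda_qd_q(G[S],K[S'])}\le\binom Nqe^{-\Lambda_q(x_S)}.
\]
The resulting bound does not depend on $K$. Taking $-\log$,
\[
\Lambda_N(x)\ge\frac1{N!}\sum_\pi\sum_{\ell\in\mathcal L}\Big[\Lambda_q(x_{\pi(\ell)})-\log\binom Nq\Big]=(q^2+q)\Big[\binom Nq^{-1}\sum_{|S|=q}\Lambda_q(x_S)-\log\binom Nq\Big].
\]
The right side is linear in the $\Lambda_q(x_S)$; this is what H\"older's inequality provides, and it lets us integrate over $x$. By (F3), $M_N\ge(q^2+q)\big[M_q-\log\binom{q^2}q\big]$. Dividing by $\binom N2=(q^2+q)\binom q2$ and using $\binom{q^2}q\le(eq)^q$,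
\begin{equation}\label{eq:rec}
\frac{M_{q^2}}{\binom{q^2}2}\ \ge\ \frac{M_q}{\binom q2}-\frac{2(1+\log q)}{q-1}.
\end{equation}

\emph{Step 2: the start.} For $x\in[0,1]^m$ let $I(x)=\sum_{a<b}w(x_a,x_b)$, so that $\max_KQ_x(K)=e^{-I(x)}$. Since $d_m(G,K)=\mathbf 1[G\ne K]$,
\[
E_xe^{-\lambda_md_m(G,K)}\le Q_x(K)+e^{-\lambda_m}\le2e^{-\min(I(x),\lambda_m)}.
\]
Hence $M_m\ge\binom m2E\min(V,\kappa)-\log2$, where $V=I(\Xi_m)/\binom m2$. If $W\equiv p$, then $V=\kappa$. In general, since $w$ is symmetric, $V$ is the average of $w(\xi_i,\xi_j)$ over the pairs $i<j\le m$, and $EV=\kappa$. A variable with values in $[0,\log2]$ has variance at most $(\log2)^2/4$, so by the Cauchy--Schwarz inequality all covariances of the terms are at most $(\log 2)^2/4$. They vanish for disjoint pairs, and at most $2m$ pairs meet a given pair. Therefore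
\[
\operatorname{Var}V\le\frac{(\log2)^2}4\cdot\frac{2m}{\binom m2}=\frac{(\log2)^2}{m-1},
\]
and $E\min(V,\kappa)\ge\kappa-E|V-\kappa|\ge\kappa-\frac{\log2}{\sqrt{m-1}}$. We obtain
\[
\frac{M_m}{\binom m2}\ge\kappa-\frac{\log2}{\sqrt{m-1}}-\frac{\log2}{\binom m2},
\]
without the middle term when $W$ is constant.

\emph{Step 3: back to expectations.} All $q_j$ are powers of $2$, and $q_{j+1}=q_j^2$. Iterating \eqref{eq:rec} from $q_0=m$ gives, for $N=q_j$,
\[
\frac{M_N}{\lambda_N}\ge1-\frac1\kappa\Big(\frac{\log2}{\sqrt{m-1}}+\frac{\log2}{\binom m2}+r_m\Big);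
\]
the division by $\kappa$ is where $\kappa>0$ is used. By Jensen's inequality, $e^{-\lambda_NE_xd_N(G,K)}\le E_xe^{-\lambda_Nd_N(G,K)}\le e^{-\Lambda_N(x)}$, so $E_xd_N(G,K)\ge\Lambda_N(x)/\lambda_N$. By (F1), $E\,d_N(G_N,K)\ge M_N/\lambda_N$ for every fixed $K$, and hence $E\,d_N(G_N,G'_N)\ge M_N/\lambda_N$ for an independent copy $G'_N$. Letting $j\to\infty$ gives the bound on $\Delta_m$.

Finally, $\log q=4\log q^{1/4}\le4(q^{1/4}-1)$ and $q-1\ge q/2$ give
\begin{equation}\label{eq:loss}
\frac{2(1+\log q)}{q-1}\le16\,q^{-3/4}\qquad(q\ge2).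
\end{equation}
Since $2^j\ge j+1$, $r_m\le16\sum_{j\ge0}m^{-3(j+1)/4}=16m^{-3/4}/(1-m^{-3/4})\to0$. So $\Delta_m\to1$ along powers of $2$, and $\Delta_m\le 1$ is nondecreasing in $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The process is ergodic by Lemma~\ref{lem:gW}. Here $\kappa=-\log\max(p,1-p)>0$, so $\lim_m\Delta_m=1$ by Proposition~\ref{prop:lower}. By Proposition~\ref{prop:vanish} the filtration is not immersible in product-type, and in particular not of product-type.

Let $p=\frac12$ and $m=64$, so $\kappa=\log2>0.693$ and $\binom m2=2016$. With $\log64<4.1589$ and $\log4096<8.3178$, the first two terms of $r_{64}$ are less than $10.3178/63<0.1639$ and $18.6356/4095<0.0046$. By \eqref{eq:loss} the term with $q_2=2^{24}$ is at most $16\cdot2^{-18}=2^{-14}$, and the bounds for later terms decrease at least by half each time, so the terms with $j\ge2$ sum to at most $2^{-13}<0.0002$. Thus $r_{64}<0.169$ and $\Delta_{64}\ge1-\frac1{2016}-\frac{0.169}{0.693}>1-0.0005-0.2439>\frac34$.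
\end{proof}

\begin{remark}
The same bookkeeping has no force for words, in agreement with Theorem~\ref{thm:words}. The probability of the most likely word of length $q$ with i.i.d.\ letters from a finite alphabet is $e^{-\kappa q}$ for a constant $\kappa$, so the natural normalization is per letter, not per pair. The union over $S'$ costs $\log\binom Nq\ge q\log(N/q)$, at least $\log(N/q)$ per letter. Along any chain $m=q_0<q_1<\dots<q_j$ these losses add up to at least $\log(q_j/m)$, which eventually exceeds $\kappa$. For graphs the loss per pair in \eqref{eq:rec} is summable along $q_j=m^{2^j}$.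
\end{remark}

\section{Representation and entropy}\label{sec:rep}

An array $(Y_{ij})_{i\ne j}$, $i,j\in\mathbb N$, is \emph{jointly exchangeable} if $(Y_{\pi(i)\pi(j)})$ has the law of $(Y_{ij})$ for every finite permutation $\pi$ of $\mathbb N$. We use the Aldous--Hoover theorem \cite[Theorem~7.22]{Kallenberg} for arrays with values in a finite set $E$: a jointly exchangeable array has the law of $\big(F(\alpha,\xi_i,\xi_j,\xi_{\{i,j\}})\big)_{i\ne j}$ for some measurable $F:[0,1]^4\to E$, where $\alpha,\xi_i,\xi_{\{i,j\}}$ are i.i.d.\ uniform.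

\begin{proposition}\label{prop:rep}
Every ergodic EGP is equal in law to a $(g,W)$-EGP.
\end{proposition}

\begin{proof}
\emph{Step 1: an exchangeable array.} The nodes of $G_n$ carry no fixed names; we restore them by giving label $n$ to the node erased from $G_n$. Define bijections $\operatorname{rk}_n:[n]\to[n]$ by $\operatorname{rk}_n(n)=\eta_n$ and $\operatorname{rk}_n(i)=s_n(\operatorname{rk}_{n-1}(i))$ for $i<n$, where $s_n(a)=a+\mathbf 1[a\ge\eta_n]$. The map $s_n$ is increasing, and by (iii) the nodes $a,b$ are adjacent in $G_{n-1}$ iff $s_n(a),s_n(b)$ are adjacent in $G_n$. Hence for $i\ne j$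
\[
Y_{ij}=\big(\mathbf 1[\operatorname{rk}_n(i),\operatorname{rk}_n(j)\text{ adjacent in }G_n],\ \mathbf 1[\operatorname{rk}_n(i)<\operatorname{rk}_n(j)]\big)
\]
does not depend on $n\ge\max(i,j)$. The first coordinates define a graph $\Gamma$ on $\mathbb N$, the second a linear order $L$ on $\mathbb N$. The EGP is recovered from $(\Gamma,L)$ as in the $(g,W)$ construction, with $L$ in place of the order of positions: $\eta_n$ is the $L$-rank of $n$ in $[n]$, and $G_n$ is $\Gamma|_{[n]}$ relabeled by $L$-ranks.

The permutation $\operatorname{rk}_n$ is a function of $(\eta_n,\dots,\eta_2)\in T_{1,n}$ and determines it, and $|T_{1,n}|=n!$. By Lemma~\ref{lem:innov}, $\operatorname{rk}_n$ is a uniform permutation independent of $G_n$. For a fixed permutation $\pi$ of $[n]$ the same holds for $\operatorname{rk}_n\circ\pi$, and $(Y_{\pi(i)\pi(j)})_{i,j\le n}$ is given by the formula above with $\operatorname{rk}_n\circ\pi$. So $Y$ is jointly exchangeable. Let $Y^\circ_{ij}=F(\alpha,\xi_i,\xi_j,\xi_{\{i,j\}})$ be an Aldous--Hoover representation.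

\emph{Step 2: ergodicity removes $\alpha$.} Let $y=(y_{ab})_{a\ne b\le k}$ be a finite pattern of values, and let $t_n(Y)$ be the fraction of injections $\iota:[k]\to[n]$ with $Y_{\iota(a)\iota(b)}=y_{ab}$ for all $a\ne b$. Composing with $\operatorname{rk}_n$ permutes the injections, so $t_n(Y)$ is the density of $y$ in $G_n$ with the natural order of $[n]$, a function of $G_n$. Hence $t(Y):=\limsup_jt_{j^2}(Y)$ is $\mathcal F_\infty$-measurable and, by ergodicity, a.s.\ constant. Then $t(Y^\circ)$ is a.s.\ constant too, as $Y^\circ$ has the law of $Y$.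

Let $c_y(\alpha)=P(Y^\circ_{ab}=y_{ab}\ \forall a\ne b\le k\mid\alpha)$. Given $\alpha$, each injection contributes to $t_n(Y^\circ)$ an indicator with mean $c_y(\alpha)$, and injections with disjoint ranges contribute independent indicators. For fixed $\iota$, the fraction of $\iota'$ whose range meets that of $\iota$ is at most $k\cdot k/n$. So $E(t_n(Y^\circ)-c_y(\alpha))^2\le k^2/n$, which is summable along $n=j^2$, and $t(Y^\circ)=c_y(\alpha)$ a.s. Thus $c_y(\alpha)$ is a.s.\ constant, equal to its mean, the probability of the pattern $y$ under the law of $Y$. There are countably many patterns, so for a.e.\ $a\in[0,1]$ the array $F(a,\xi_i,\xi_j,\xi_{\{i,j\}})$ has the law of $Y$. Fix such an $a$, write $F(a,x,x',t)=(F_1(x,x',t),F_2(x,x',t))$, and from now on let $Y,\Gamma,L$ denote this array and the graph and order it a.s.\ defines.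

\emph{Step 3: the order is a function of the types.} For a linear order $L$ on $\mathbb N$ put $u_i(L)=\limsup_n\frac1n\#\{j\le n:j<_Li\}$. Given $\xi_i$, the indicators $\mathbf 1[j<_Li]=F_2(\xi_j,\xi_i,\xi_{\{i,j\}})$, $j\ne i$, are i.i.d., so the law of large numbers gives $u_i(L)=g(\xi_i)$ a.s., where $g(x)=\iint F_2(x',x,t)\,dx'\,dt$. Let $\tilde L$ be the order induced by i.i.d.\ uniform variables $\tilde u_i$. The restrictions of $L$ and of $\tilde L$ to $[n]$ are uniform for all $n$, so $L$ and $\tilde L$ have the same law. As $u_i(\tilde L)=\tilde u_i$ a.s., the $u_i(L)=g(\xi_i)$ are i.i.d.\ uniform, and a.s.\ $i<_Lj$ iff $g(\xi_i)<g(\xi_j)$.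

\emph{Step 4: the edges.} Put $W_0(x,x')=\int F_1(x,x',t)\,dt$. Since $\Gamma$ is undirected, $F_1(\xi_1,\xi_2,\xi_{\{1,2\}})=F_1(\xi_2,\xi_1,\xi_{\{1,2\}})$ a.s., so $W_0(x,x')=W_0(x',x)$ a.e.; let $W(x,x')=\frac12(W_0(x,x')+W_0(x',x))$. Given all types, $L$ is determined, and the edges of $\Gamma$ are independent with probabilities $W(\xi_i,\xi_j)$. So $(\Gamma,L)$ has the same law as in the $(g,W)$ construction, and the EGP is the same function of $(\Gamma,L)$.
\end{proof}

The pair $(g,W)$ is not determined by the EGP, so condition (d) needs an intrinsic description. Entropy provides one. For a finite-valued $V$ and a $\sigma$-field $\mathcal B$ let $H(V\mid\mathcal B)=-E\sum_vP(V=v\mid\mathcal B)\log P(V=v\mid\mathcal B)$. We use the following standard facts: $H(V)$ is at most the logarithm of the number of values; $H(\phi(V))\le H(V)$; $H(V)\le H(V')+H(V\mid V')$ for finite-valued $V'$; enlarging $\mathcal B$ does not increase $H(V\mid\mathcal B)$; and $H(V_1,\dots,V_s\mid\mathcal B)\le\sum_iH(V_i\mid\mathcal B)$, with equality if the $V_i$ are conditionally independent given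 $\mathcal B$. Let $h(t)=-t\log t-(1-t)\log(1-t)$.

\begin{lemma}\label{lem:entropy}
For a $(g,W)$-EGP, $H(G_n)/\binom n2\to\bar h:=E\,h(W(\xi_1,\xi_2))$.
\end{lemma}

\begin{proof}
Let $\Gamma_n=\Gamma|_{[n]}$ and let $L_n$ be the order of $u_1,\dots,u_n$, which has $n!$ values. The graph $G_n$ is a function of $(\Gamma_n,L_n)$, and $\Gamma_n$ is a function of $(G_n,L_n)$. So $|H(G_n)-H(\Gamma_n)|\le\log n!\le n\log n=o(n^2)$, and we may replace $G_n$ by $\Gamma_n$. Given the types the edges are independent, so $H(\Gamma_n)\ge H(\Gamma_n\mid\xi_1,\dots,\xi_n)=\binom n2\bar h$.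

For the upper bound the types must be discretized, as they have infinitely many values. Fix $k$, let $c_i$ be the dyadic interval of length $2^{-k}$ containing $\xi_i$, and let $W_k=E[W(\xi_1,\xi_2)\mid c_1,c_2]=P(1\sim2\mid c_1,c_2)$. Then
\[
H(\Gamma_n)\le H(c_1,\dots,c_n)+\sum_{i<j\le n}H\big(\mathbf 1[i\sim j]\mid c_i,c_j\big)\le nk\log2+\binom n2E\,h(W_k).
\]
So $\limsup_nH(\Gamma_n)/\binom n2\le E\,h(W_k)$. As $k\to\infty$, $W_k\to W(\xi_1,\xi_2)$ a.s.\ by martingale convergence, and $h$ is bounded and continuous, so $E\,h(W_k)\to\bar h$.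
\end{proof}

\section{From immersion to product-type}\label{sec:vershik}

The argument in this section is Vershik's. By the Birkhoff--von Neumann theorem, every nonnegative $k\times k$ matrix with all row and column sums $1$ is a convex combination of permutation matrices. Applied to $k\gamma$, it shows that the minimum of the linear functional in \eqref{eq:D} is attained at a matrix $\gamma(i,j)=\frac1k\mathbf 1[j=\pi(i)]$ with $\pi$ a permutation of $[k]$; we call such a $\pi$ \emph{optimal} for $(\Phi,\Phi')$, and fix one optimal $\pi$ for each pair. A general coupling would require extra randomness, but under a permutation coupling the second variable is $\pi(\eta_k)$, an innovation. If moreover the second function is deterministic, coupling with it expresses $X$ approximately through innovations alone.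

\begin{lemma}\label{lem:approx}
Suppose $(\mathcal F_n)$ is immersible in product-type. For every $m$, every $\mathcal F_m$-measurable $X$ with values in a finite set $E$ and every $\varepsilon>0$ there are $N>m$, innovations $\tilde\eta_{m+1},\dots,\tilde\eta_N$ and a deterministic $\varphi:T_{m,N}\to E$ with $P(X\ne\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1}))\le\varepsilon$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:vanish} there is $N>m$ with
\[
\sum_\varphi P(\Phi'_N=\varphi)\,E\,D_N(\Phi_N,\varphi)=E\,D_N(\Phi_N,\Phi_N')\le\varepsilon,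
\]
so some $\varphi$ has $E\,D_N(\Phi_N,\varphi)\le\varepsilon$. Define $\tilde\eta_k$ for $k=N,N-1,\dots,m+1$ recursively. Given $\tilde\eta_N,\dots,\tilde\eta_{k+1}$, put $\Phi_k=\Phi_N(\eta_N,\dots,\eta_{k+1},\cdot)$ and $\varphi_k=\varphi(\tilde\eta_N,\dots,\tilde\eta_{k+1},\cdot)$. Both are $\mathcal F_k$-measurable with finitely many values. Let $\pi_k$ be the fixed optimal permutation for $(\Phi_k,\varphi_k)$; it is $\mathcal F_k$-measurable, and $\tilde\eta_k=\pi_k(\eta_k)$ is an innovation. Since $\eta_k$ is uniform and independent of $\mathcal F_k$,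
\[
E\big[D_{k-1}(\Phi_{k-1},\varphi_{k-1})\,\big|\,\mathcal F_k\big]=\frac1k\sum_{i\in[k]}D_{k-1}\big(\Phi_k(i,\cdot),\varphi_k(\pi_k(i),\cdot)\big)=D_k(\Phi_k,\varphi_k).
\]
So $E\,D_k(\Phi_k,\varphi_k)$ does not depend on $k$. For $k=m$ it is $P(X\ne\varphi(\tilde\eta_N,\dots,\tilde\eta_{m+1}))$, and for $k=N$ it is at most $\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:vershik}
If $(\mathcal F_n)$ is immersible in product-type, there are innovations $(\tilde\eta_k)_{k\ge2}$ with $\mathcal F_n=\sigma(\tilde\eta_k:k>n)$ for all $n$. They are independent, so $(\mathcal F_n)$ is of product-type.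
\end{proposition}

\begin{proof}
Independence of any sequence of innovations is part of Lemma~\ref{lem:innov}(1). Let $X_j=(G_k,\eta_k)_{k\le j}$, with values in a finite set $E_j$; the $X_j$ generate $\mathcal F_1$. We choose the innovations in consecutive blocks, the $j$-th block serving to approximate $X_j$. The difficulty is that the earlier blocks are already fixed and may serve $X_j$ badly. We therefore approximate, with the new block, the whole rule by which $X_j$ depends on the earlier blocks.

Put $N_0=1$ and suppose $\tilde\eta_2,\dots,\tilde\eta_{N_{j-1}}$ have been chosen. By Lemma~\ref{lem:innov}(2), $X_j=\Psi_j(\tilde\eta_{N_{j-1}},\dots,\tilde\eta_2)$ for an $\mathcal F_{N_{j-1}}$-measurable random function $\Psi_j:T_{1,N_{j-1}}\to E_j$. This $\Psi_j$ is itself a finite-valued variable. Lemma~\ref{lem:approx} with $m=N_{j-1}$, $X=\Psi_j$, $\varepsilon=2^{-j}$ gives $N_j>N_{j-1}$, innovations $\tilde\eta_{N_{j-1}+1},\dots,\tilde\eta_{N_j}$ and a function of them that equals $\Psi_j$ with probability at least $1-2^{-j}$. Evaluating it at $(\tilde\eta_{N_{j-1}},\dots,\tilde\eta_2)$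 gives a function $V_j$ of $\tilde\eta_2,\dots,\tilde\eta_{N_j}$ with $P(X_j\ne V_j)\le2^{-j}$. Since $N_j\to\infty$, all $\tilde\eta_k$ get defined. By the Borel--Cantelli lemma, a.s.\ $X_j=V_j$ for all large $j$. Each $X_i$ is read off from $X_j$ for $j\ge i$, so it is measurable with respect to $\sigma(\tilde\eta_k:k\ge2)$. Thus $\mathcal F_1=\sigma(\tilde\eta_k:k\ge2)$.

Let $n\ge2$. For $k>n$, $\tilde\eta_k$ is measurable with respect to $\mathcal F_{k-1}\subseteq\mathcal F_n$. Conversely, let $U$ be bounded and $\mathcal F_n$-measurable. By Lemma~\ref{lem:innov}(1), $(\tilde\eta_2,\dots,\tilde\eta_n)$ is independent of $\mathcal F_n\supseteq\sigma(U)\vee\sigma(\tilde\eta_k:k>n)$, so it can be dropped from the conditioning: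
\[
U=E[U\mid\tilde\eta_k,\,k\ge2]=E[U\mid\tilde\eta_k,\,k>n].
\]
Hence $\mathcal F_n=\sigma(\tilde\eta_k:k>n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The representation is Proposition~\ref{prop:rep}. Fix a representing pair $(g,W)$. Conditions (b), (c), (e) and the numbers $\Delta_m$ depend only on the law of the EGP, so they may be studied on the $(g,W)$-EGP.

(d)$\Leftrightarrow$(e). By Lemma~\ref{lem:entropy}, (e) holds iff $\bar h=0$, that is, iff $W\in\{0,1\}$ a.e., since $h>0$ on $(0,1)$ and $h(0)=h(1)=0$. As (e) does not refer to $(g,W)$, the condition $W\in\{0,1\}$ a.e.\ holds for one representing pair iff it holds for all.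

(a)$\Rightarrow$(b) was noted at the start of Section~\ref{sec:prelim}, (b)$\Rightarrow$(a) is Proposition~\ref{prop:vershik}, and (b)$\Rightarrow$(c) is Proposition~\ref{prop:vanish}.

(c)$\Rightarrow$(d). If (d) fails, then $\kappa>0$, so $\lim_m\Delta_m=1$ by Proposition~\ref{prop:lower}, and (c) fails.

(d)$\Rightarrow$(b). When $W\in\{0,1\}$ a.e., the graph is a function of the types, and we pass to the type word. By Lemma~\ref{lem:gW}, $(\Xi_n,\eta_n)$ is an ergodic general erased-word process over $[0,1]$. By Theorem~\ref{thm:words} its filtration $\mathcal G_n=\sigma(\Xi_k,\eta_{k+1}:k\ge n)$ equals $\sigma(\eta_k^*:k>n)$ for independent variables $\eta_k^*$, which may be taken real-valued, and $\eta_n$ is independent of $\mathcal G_n$. Almost surely $W(\xi_i,\xi_j)\in\{0,1\}$ and $\xi_{\{i,j\}}>0$ for all $i\ne j$, so $i\sim j$ iff $W(\xi_i,\xi_j)=1$. Hence $a,b$ are adjacent in $G_k$ iff $W$ equals $1$ at the $a$-th and $b$-th letters of $\Xi_k$, so $G_k$ is a function of $\Xi_k$ and $\mathcal F_n\subseteq\mathcal G_n$. This is (b).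

Thus (a)--(e) are equivalent. If they fail, then (d) fails, and $\lim_m\Delta_m=1$ as shown under (c)$\Rightarrow$(d).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gerstenberg}
Julian Gerstenberg, \emph{General Erased-Word Processes: Product-Type Filtrations, Ergodic Laws and Martin Boundaries}, arXiv:1712.00384 (2017).

\bibitem{Kallenberg}
Kallenberg, \emph{Probabilistic Symmetries and Invariance Principles}, Springer, 2005.

\end{thebibliography}
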